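\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Constant evasion numbers, the additivity of the null ideal,\\ and the unbounding number}

\begin{abstract}
Let $\mathfrak e^{\mathrm{const}}$ and $\mathfrak e_2^{\mathrm{const}}$ be the constant evasion numbers for sequences of natural numbers and for binary sequences. We show that, over a model of $\mathsf{GCH}$, the quadruple $(\mathfrak e^{\mathrm{const}},\mathfrak e_2^{\mathrm{const}},\mathrm{add}(\mathcal N),\mathfrak b)$ can be forced to take any uncountable regular values that respect the two inequalities $\mathfrak e^{\mathrm{const}}\le\mathfrak e_2^{\mathrm{const}}$ and $\mathrm{add}(\mathcal N)\le\mathfrak b$, except for the pattern $\mathfrak b<\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}$, which we do not decide. In particular, four orderings of these cardinals with $\mathfrak b$ on top, about which Cardona, Repick\'y and Shelah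 asked, are all consistent with $\mathsf{ZFC}$. The proof is a finite support iteration. Its main ingredient is a Ramsey lemma for finite trees, by which the forcing that adds a binary predictor does not increase $\mathfrak e^{\mathrm{const}}$.
\end{abstract}

\section{Introduction}

\subsection{Constant prediction}

Let $b\in\{2,\omega\}$. A \emph{predictor on $b$} is a function $\pi\colon{}^{<\omega}b\to b$. We think of $f\in{}^\omega b$ as being revealed one value at a time: having seen $f{\upharpoonright}j=\langle f(0),\dots,f(j-1)\rangle$, the predictor guesses that $f(j)$ is $\pi(f{\upharpoonright}j)$. It \emph{predicts $f$ constantly}, written $f\sqsubset^{\mathbf{pc}}\pi$, if for some $k$, from some point on, every $k$ consecutive guesses include a correct one: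
\[
f\sqsubset^{\mathbf{pc}}\pi\quad\Longleftrightarrow\quad \exists k\in\omega\ \forall^\infty i\ \exists j\in[i,i+k)\ \ f(j)=\pi(f{\upharpoonright}j).
\]
Here $\forall^\infty$ means ``for all but finitely many''. The \emph{constant evasion numbers} count how many sequences are needed to escape every single predictor:
\begin{align*}
\mathfrak e^{\mathrm{const}}&=\min\{|F|:F\subseteq{}^\omega\omega,\ \text{no predictor $\pi$ on $\omega$ satisfies }\forall f\in F\ f\sqsubset^{\mathbf{pc}}\pi\},\\
\mathfrak e_2^{\mathrm{const}}&=\min\{|F|:F\subseteq{}^\omega2,\ \text{no predictor $\pi$ on $2$ satisfies }\forall f\in F\ f\sqsubset^{\mathbf{pc}}\pi\}.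
\end{align*}

A few simple cases show what is being measured. With window length $k=1$ a predictor handles only countably many $f$, because after a finite initial segment the values of $f$ are dictated by $\pi$. With $k=2$ the predictor that always guesses $0$ already handles the continuum many binary $f$ with $f(2j)=0$ for all $j$. Still, no predictor $\pi$ on $2$ handles every $f$: the sequence with $f(j)=1-\pi(f{\upharpoonright}j)$ refutes every guess. Hence $\mathfrak e_2^{\mathrm{const}}\le\mathfrak c$. On the other hand, any countable set $\{f_0,f_1,\dots\}$ of distinct sequences is handled by one predictor, which guesses $f_l(|\sigma|)$ at $\sigma$ for the least $l$ with $\sigma\subseteq f_l$, if there is one. So $\mathfrak e^{\mathrm{const}}\ge\aleph_1$. Finally, a larger alphabet is harder to guess: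
\[
\mathfrak e^{\mathrm{const}}\le\mathfrak e_2^{\mathrm{const}} ,
\]
because if a predictor $\pi$ on $\omega$ constantly predicts all $f\in F\subseteq{}^\omega2$, then so does the predictor $\sigma\mapsto\min\{\pi(\sigma),1\}$ on $2$.

We compare these numbers with the additivity $\mathrm{add}(\mathcal N)$ of the ideal of Lebesgue null sets (the least number of null sets whose union is not null) and the unbounding number $\mathfrak b$ (the least size of a set $F\subseteq{}^\omega\omega$ such that no $g\in{}^\omega\omega$ satisfies $f(i)\le g(i)$ for almost all $i$, for every $f\in F$). The combinatorial form of $\mathrm{add}(\mathcal N)$ is the following. For $h\in{}^\omega\omega$, an \emph{$h$-slalom} is a function $S$ on $\omega$ with $S(i)\in[\omega]^{\le h(i)}$ for all $i$, where $[\omega]^{\le m}$ is the set of subsets of $\omega$ with at most $m$ elements. It \emph{captures} $f$ if $\forall^\infty i\ f(i)\in S(i)$.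

\begin{theorem}[Bartoszy\'nski \cite{Bartoszynski}; {\cite[Thm 2.3.9]{BartoszynskiJudah}}; {\cite[Thm 5.14 and the remark after it]{Blass}}]\label{thm:bart}
If $h\to\infty$, then $\mathrm{add}(\mathcal N)$ is the least size of a set $F\subseteq{}^\omega\omega$ such that no $h$-slalom captures every $f\in F$.
\end{theorem}

That the number on the right does not depend on $h$ can be seen directly. Given $h,h'\to\infty$, pick $n_0<n_1<\cdots$ with $h(n)\ge h'(i)$ for all $n\ge n_i$. Suppose an $h'$-slalom $S'$ captures the functions $i\mapsto f{\upharpoonright}[n_i,n_{i+1})$ for all $f\in F$, where finite sequences are coded by natural numbers. Let $S(n)=\{u(n):u\in S'(i)\}$ for $n\in[n_i,n_{i+1})$, where $u$ ranges over the codes in $S'(i)$ of functions on $[n_i,n_{i+1})$, and let $S(n)=\emptyset$ for $n<n_0$. This is an $h$-slalom that captures every $f\in F$. We shall use $h=\mathrm{id}$. If an $\mathrm{id}$-slalom $S$ captures every $f\in F$, then $i\mapsto\max(S(i)\cup\{0\})$ eventually dominates every $f\in F$; therefore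
\[
\mathrm{add}(\mathcal N)\le\mathfrak b .
\]

So there are two inequalities, one inside each of the pairs $\mathfrak e^{\mathrm{const}},\mathfrak e_2^{\mathrm{const}}$ and $\mathrm{add}(\mathcal N),\mathfrak b$. The question is how the two pairs can be interleaved. Cardona, Repick\'y and Shelah \cite{CRS} asked which of the following are consistent with $\mathsf{ZFC}$:
\begin{enumerate}
\item[(1)] $\mathrm{add}(\mathcal N)<\mathfrak e^{\mathrm{const}}<\mathfrak b$;
\item[(2)] $\mathrm{add}(\mathcal N)<\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}<\mathfrak b$;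
\item[(3)] $\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}<\mathrm{add}(\mathcal N)<\mathfrak b$;
\item[(4)] $\mathfrak e^{\mathrm{const}}<\mathrm{add}(\mathcal N)<\mathfrak e_2^{\mathrm{const}}<\mathfrak b$.
\end{enumerate}
We show that all four are.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\lambda_1\le\lambda_2$ and $\lambda_3\le\lambda_4$ be uncountable regular cardinals, let $\lambda=\max\{\lambda_2,\lambda_4\}$, and assume $\lambda^{<\lambda}=\lambda$ (which is automatic under $\mathsf{GCH}$). Assume that it is \emph{not} the case that $\lambda_4<\lambda_1<\lambda_2$. Then some ccc poset forces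
\[
\mathfrak e^{\mathrm{const}}=\lambda_1,\qquad \mathfrak e_2^{\mathrm{const}}=\lambda_2,\qquad \mathrm{add}(\mathcal N)=\lambda_3,\qquad \mathfrak b=\lambda_4,\qquad \mathfrak c=\lambda .
\]
\end{theorem}

\begin{corollary}\label{cor:four}
If $\mathsf{ZFC}$ is consistent, then each of the statements \textup{(1)}, \textup{(2)}, \textup{(3)}, \textup{(4)} is consistent with $\mathsf{ZFC}$.
\end{corollary}

\begin{proof}
If $\mathsf{ZFC}$ is consistent, so is $\mathsf{ZFC}+\mathsf{GCH}$. Over a model of $\mathsf{GCH}$ apply Theorem~\ref{thm:main} with $(\lambda_1,\lambda_2,\lambda_3,\lambda_4)$ equal to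
\begin{gather*}
(\aleph_2,\aleph_2,\aleph_1,\aleph_3)\text{ for (1)},\qquad(\aleph_2,\aleph_3,\aleph_1,\aleph_4)\text{ for (2)},\\
(\aleph_1,\aleph_2,\aleph_3,\aleph_4)\text{ for (3)},\qquad(\aleph_1,\aleph_3,\aleph_2,\aleph_4)\text{ for (4)}.
\end{gather*}
Each quadruple satisfies $\lambda_1\le\lambda_2$, $\lambda_3\le\lambda_4$ and $\lambda_4=\lambda$, so the excluded pattern does not occur.
\end{proof}

\begin{corollary}\label{cor:pairs}
$\mathsf{ZFC}$ proves $\mathfrak e^{\mathrm{const}}\le\mathfrak e_2^{\mathrm{const}}$ and $\mathrm{add}(\mathcal N)\le\mathfrak b$. If $\mathsf{ZFC}$ is consistent, it proves no other inequality $\mathfrak x\le\mathfrak y$ between two different ones of the four cardinals.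
\end{corollary}

\begin{proof}
The two inequalities were proved above. There are twelve ordered pairs of distinct cardinals, so ten inequalities remain. In the model for (3) we have $\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}<\mathrm{add}(\mathcal N)<\mathfrak b$, which refutes the six inequalities $\mathfrak y\le\mathfrak x$ with $\mathfrak x$ strictly to the left of $\mathfrak y$ in this chain. The quadruple $(\aleph_2,\aleph_2,\aleph_1,\aleph_1)$ is allowed in Theorem~\ref{thm:main} because $\lambda_1=\lambda_2$. Over a model of $\mathsf{GCH}$ it gives $\mathrm{add}(\mathcal N)=\mathfrak b<\mathfrak e^{\mathrm{const}}=\mathfrak e_2^{\mathrm{const}}$ and refutes the other four: $\mathfrak x\le\mathfrak y$ with $\mathfrak x\in\{\mathfrak e^{\mathrm{const}},\mathfrak e_2^{\mathrm{const}}\}$ and $\mathfrak y\in\{\mathrm{add}(\mathcal N),\mathfrak b\}$.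
\end{proof}

The excluded pattern is $\mathfrak b<\mathfrak e^{\mathrm{const}}<\mathfrak e_2^{\mathrm{const}}$. We do not decide it; Remark~\ref{rem:excluded} explains where the method stops.

\subsection{Plan of the proof}\label{sec:plan}

To raise one of the cardinals to $\lambda_i$ we iterate, with finite supports, ccc posets that add a predictor, slalom, or dominating function for a given set $F$ of size $<\lambda_i$, and let every such $F$ appear in the bookkeeping. Lower bounds are then immediate. For the upper bounds we first add Cohen reals and make sure that $\lambda_i$ many of them keep witnessing that the cardinal is at most $\lambda_i$. This is a matter of preservation: an iterand must be \emph{good} for the relation that defines the cardinal (Section~\ref{sec:pres}). A poset of size $<\lambda_i$ is always good. What has to be proved is that a poset added for the sake of one cardinal is good for a relation belonging to a \emph{smaller} cardinal.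

Goodness will follow from how many conditions can be amalgamated inside each of countably many pieces of the poset (Section~\ref{sec:criteria}). The dominating and localization posets are easy (Section~\ref{sec:easy}). The predictor posets need combinatorics. Ramsey's theorem for pairs shows that they do not raise $\mathrm{add}(\mathcal N)$ (Section~\ref{sec:predictor}). The most delicate point is that predictors on $2$ must not raise $\mathfrak e^{\mathrm{const}}$; this is the tree lemma of Section~\ref{sec:tree}, and it uses that the alphabet has only two letters. All this works for every set $F$. Section~\ref{sec:frechet} shows that the \emph{full} predictor posets, in which $F$ consists of all sequences, do not raise $\mathfrak b$; we use them when the evasion number in question is to be $\lambda=\mathfrak c$. This matters only when $\mathfrak b<\mathfrak c$, so a reader interested only in (1)--(4) can skip that section. Section~\ref{sec:final} puts everything together.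

\subsection{Notation and standard facts}

A natural number $n$ is the set $\{0,\dots,n-1\}$. For a set $A$ and a cardinal $\kappa$, $[A]^\kappa$ is the set of subsets of $A$ of size $\kappa$; $[A]^{\le\kappa}$ and $[A]^{<\kappa}$ are defined similarly. For $x\ne y$ in ${}^\omega\omega$ let $\Delta(x,y)=\min\{i:x(i)\ne y(i)\}$. For $f\in{}^\omega\omega$ let $f[i,k]\in{}^k\omega$ be the block $j\mapsto f(i+j)$. We write $\sigma^\frown\tau{\upharpoonright}j$ for $\sigma^\frown(\tau{\upharpoonright}j)$. In a poset, $q\le p$ means that $q$ is stronger; a \emph{common extension} of a set of conditions is a condition below all of them.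

We use the following facts about finite support (FS) iterations $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ of ccc posets. The limit $P_\delta$ is ccc, so it preserves cardinals and cofinalities; each $P_\xi$ is a complete subposet of $P_\delta$, and for limit $\delta$ every condition of $P_\delta$ belongs to some $P_\xi$ with $\xi<\delta$. If $\mathrm{cf}(\delta)>\omega$, every real of $V^{P_\delta}$ belongs to $V^{P_\xi}$ for some $\xi<\delta$, because by ccc it has a name that uses countably many conditions. If $G_\xi$ is $P_\xi$-generic, the quotient $P_\delta/G_\xi$ consists of the $p\in P_\delta$ with $p{\upharpoonright}\xi\in G_\xi$; a filter generic for it over $V[G_\xi]$ is $P_\delta$-generic over $V$ and contains $G_\xi$. If $\lambda^{\aleph_0}=\lambda$, $\delta\le\lambda$ and all iterands are forced to have size at most $\lambda$, then $P_\delta$ has a dense subset of size at most $\lambda$ and forces $\mathfrak c\le\lambda$.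

\section{Preservation}\label{sec:pres}

\subsection{Four relations}

We consider relations $R=(X,Y,\sqsubset)$, read ``the response $y\in Y$ meets the challenge $x\in X$''. Here $X$ is ${}^\omega\omega$ or ${}^\omega2$, and
\[
Y=\bigcup_{m\in I}Y_m,\qquad Y_m=\prod_{a\in K}L_{m,a},\qquad {\sqsubset}=\bigcup_{\nu\in J}{\sqsubset_\nu},
\]
where the sets $I,J,K,L_{m,a}$ are countable and have absolute definitions, while $X$ and $Y$ are reinterpreted in each model. There is one relation for each of our cardinals.
\begin{itemize}
\item $R_1$ (weak prediction): $X={}^\omega\omega$. For $m\ge2$, $Y_m$ is the set of all $\psi\colon{}^{<\omega}\omega\to[\omega]^{\le m}$. For $k\ge1$ and $n\in\omega$,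
\[
f\sqsubset_{(k,n)}\psi\iff\forall i\ge n\ \exists j\in[i,i+k)\ \ f(j)\in\psi(f{\upharpoonright}j).
\]
\item $R_2$: $X={}^\omega2$, $Y$ is the set of predictors on $2$, and $f\sqsubset_{(k,n)}\pi$ iff $\forall i\ge n\ \exists j\in[i,i+k)\ f(j)=\pi(f{\upharpoonright}j)$, for $k\ge1$ and $n\in\omega$.
\item $R_3$: $X={}^\omega\omega$. The index set $I$ is the set of recursive functions $h\in{}^\omega\omega$, $Y_h$ is the set of $h$-slaloms, and $x\sqsubset_nS$ iff $\forall i\ge n\ x(i)\in S(i)$.
\item $R_4$: $X=Y={}^\omega\omega$, and $x\sqsubset_ny$ iff $\forall i\ge n\ x(i)\le y(i)$.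
\end{itemize}
In $R_2$ and $R_4$ the index set $I$ has one element.

In $R_1$ and $R_3$ we allow more responses than the definitions of the cardinals do. The reason is that we shall replace a \emph{name} for a response by countably many responses in the ground model, and these must allow for several possible values. A response with $m$ guesses per node then turns into one with more guesses; the set of recursive $h$ is a countable set closed under the growth that occurs for slaloms. In $R_2$ there is no such room, since two guesses from $\{0,1\}$ would predict everything. For this reason the criterion for $R_2$ below asks for more.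

Two properties are used.
\begin{itemize}
\item[(W)] \emph{Failures have finite witnesses.} If $x\not\sqsubset_\nu y$, there are a finite $\sigma\subseteq x$ and a finite $K_0\subseteq K$ such that $x'\not\sqsubset_\nu y'$ for all $x'\supseteq\sigma$ in $X$ and all $y'\in Y$ with $y'{\upharpoonright}K_0=y{\upharpoonright}K_0$.
\item[(E)] \emph{Every initial segment can evade.} For all $y$, $\nu$ and all finite initial segments $\sigma$ of members of $X$ there is $x\supseteq\sigma$ in $X$ with $x\not\sqsubset_\nu y$.
\end{itemize}
For (W): in $R_1$ and $R_2$ a failure is a number $i\ge n$ such that all guesses at $j\in[i,i+k)$ are wrong, and it is witnessed by $\sigma=x{\upharpoonright}(i+k)$ and $K_0=\{x{\upharpoonright}j:j\in[i,i+k)\}$. In $R_3$ and $R_4$ it is a single $i\ge n$ with $x(i)\notin S(i)$, respectively $x(i)>y(i)$, and it is witnessed by $\sigma=x{\upharpoonright}(i+1)$ and $K_0=\{i\}$. For (E): extend $\sigma$ to length at least $n$; then make all guesses wrong $k$ times in a row (for $R_1,R_2$), or choose as the next value, at position $i$, one outside the finite set $S(i)$ or above $y(i)$ (for $R_3,R_4$).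 Finite witnesses mean the same in all models, so $x\sqsubset_\nu y$ is absolute.

\begin{definition}
Let $\theta$ be an uncountable regular cardinal. A sequence $\langle c_\alpha:\alpha<\theta\rangle$ in $X$ is \emph{$R$-strong} if $|\{\alpha<\theta:c_\alpha\sqsubset y\}|<\theta$ for every $y\in Y$. A poset $P$ is \emph{$\theta$-$R$-good} if for every $P$-name $\dot y$ for an element of $Y$ there is a set $H\subseteq Y$ with $|H|<\theta$ such that for all $x\in X$: if $x\not\sqsubset h$ for all $h\in H$, then $\Vdash x\not\sqsubset\dot y$.
\end{definition}

Every $\aleph_1$-$R$-good poset is $\theta$-$R$-good.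

\begin{lemma}\label{lem:upper}
If there is an $R_i$-strong sequence of length $\theta$, then for $i=1,2,3,4$, respectively, $\mathfrak e^{\mathrm{const}}$, $\mathfrak e_2^{\mathrm{const}}$, $\mathrm{add}(\mathcal N)$, $\mathfrak b$ is at most $\theta$.
\end{lemma}

\begin{proof}
No single $y\in Y$ satisfies $c_\alpha\sqsubset y$ for all $\alpha<\theta$. For $i=1$, a predictor $\pi$ on $\omega$ constantly predicting all $c_\alpha$ would give such a $\psi\in Y_2$, namely $\psi(\sigma)=\{\pi(\sigma)\}$. For $i=3$, the function $\mathrm{id}$ is recursive, so no $\mathrm{id}$-slalom captures all $c_\alpha$; use Theorem~\ref{thm:bart}. For $i=2,4$ this is the definition of the cardinal.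
\end{proof}

\begin{lemma}\label{lem:cohen}
Let $\mathbb C_\lambda$ be the poset adding Cohen reals $c_\alpha\in{}^\omega\omega$ for $\alpha<\lambda$, and let $\theta\le\lambda$ be uncountable and regular. In $V^{\mathbb C_\lambda}$ the sequence $\langle c_\alpha:\alpha<\theta\rangle$ is $R_i$-strong for $i=1,3,4$, and $\langle c_\alpha\bmod2:\alpha<\theta\rangle$ is $R_2$-strong.
\end{lemma}

\begin{proof}
Let $y\in Y$. Being coded by a real, $y$ lies in $V[G{\upharpoonright}A]$ for a countable set $A\subseteq\lambda$ of coordinates. For each $\nu$, the set of finite $\sigma$ such that $x\not\sqsubset_\nu y$ for all $x\supseteq\sigma$ belongs to $V[G{\upharpoonright}A]$, and by (E) and (W) it is dense. If $\alpha\notin A$, then $c_\alpha$ is Cohen over $V[G{\upharpoonright}A]$, and so is $c_\alpha\bmod2$ in ${}^\omega2$; so it has an initial segment in each of these sets. Hence $\{\alpha<\theta:c_\alpha\sqsubset y\}\subseteq A$, and likewise for $c_\alpha\bmod 2$.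
\end{proof}

\subsection{Interpretations and the preservation theorem}

Let $\dot y$ be a $P$-name for an element of $Y$, and fix an enumeration of $K$ in order type $\omega$. For $p\in P$ choose $p'\le p$ and $m$ with $p'\Vdash\dot y\in Y_m$, and then a decreasing sequence $p'\ge p^0\ge p^1\ge\cdots$ such that $p^j$ decides the value of $\dot y$ at the $j$-th element of $K$. Let $y_p\in Y_m$ be the response with the decided values; we call it an \emph{interpretation of $\dot y$ below $p$}. Then
\begin{itemize}
\item[$(\star)$] if $x\in X$ is in the ground model and $p\Vdash x\sqsubset_\nu\dot y$, then $x\sqsubset_\nu y_p$.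
\end{itemize}
Otherwise (W) provides a finite $K_0\subseteq K$, and some $p^j\le p$ forces $\dot y{\upharpoonright}K_0=y_p{\upharpoonright}K_0$, hence $x\not\sqsubset_\nu\dot y$.

\begin{lemma}\label{lem:small}
If $|P|<\theta$, then $P$ is $\theta$-$R$-good.
\end{lemma}

\begin{proof}
Let $H=\{y_p:p\in P\}$. If $\not\Vdash x\not\sqsubset\dot y$, then some $p$ and $\nu$ satisfy $p\Vdash x\sqsubset_\nu\dot y$, and $x\sqsubset y_p\in H$ by $(\star)$.
\end{proof}

\begin{lemma}\label{lem:preserve}
Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be an FS iteration such that $\Vdash_\xi$ ``$\dot Q_\xi$ is ccc and $\theta$-$R$-good'' for all $\xi<\delta$. If $\langle c_\alpha:\alpha<\theta\rangle\in V$ is $R$-strong, it remains $R$-strong in $V^{P_\delta}$.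
\end{lemma}

\begin{proof}
By induction on $\delta$; by ccc, $\theta$ stays regular. The case $\delta=0$ is trivial.

\emph{Successor $\delta=\xi+1$.} Work in $V^{P_\xi}$, let $\dot y$ be a $Q_\xi$-name for an element of $Y$, and let $H$ witness goodness for $\dot y$. It is forced that $\{\alpha:c_\alpha\sqsubset\dot y\}\subseteq\bigcup_{h\in H}\{\alpha:c_\alpha\sqsubset h\}$. By the induction hypothesis and regularity, this union of fewer than $\theta$ sets of size $<\theta$ has size $<\theta$.

\emph{$\mathrm{cf}(\delta)>\omega$.} Every $y$ appears at an earlier stage.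

\emph{$\mathrm{cf}(\delta)=\omega$.} This is the case in which new responses appear that come from no earlier stage. Let $\dot y$ be a $P_\delta$-name for an element of $Y$, and suppose $p\Vdash|\{\alpha:c_\alpha\sqsubset\dot y\}|=\theta$. For $\theta$ many $\alpha$ there are $p_\alpha\le p$ and $\nu_\alpha$ with $p_\alpha\Vdash c_\alpha\sqsubset_{\nu_\alpha}\dot y$. Each $p_\alpha$ belongs to some $P_\xi$ with $\xi<\delta$. Since $\delta$ has countable cofinality, $J$ is countable and $\theta$ is regular and uncountable, there are $\xi<\delta$, $\nu\in J$ and $A\in[\theta]^\theta$ such that $p_\alpha\in P_\xi$ and $\nu_\alpha=\nu$ for all $\alpha\in A$.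

Let $\dot A'$ be a $P_\xi$-name for $\{\alpha\in A:p_\alpha\in\dot G_\xi\}$. We claim that some $q\in P_\xi$ forces $\dot A'$ to be unbounded in $\theta$. Otherwise $\Vdash_\xi$ ``$\dot A'$ is bounded'', and by ccc a name for a bound has only countably many possible values, so $\Vdash_\xi\dot A'\subseteq\beta$ for some $\beta<\theta$. But $p_\alpha\Vdash\alpha\in\dot A'$ for $\alpha\in A\setminus\beta$, a contradiction.

Let $G_\xi\ni q$ be generic and let $A'$ be the evaluation of $\dot A'$; then $|A'|=\theta$. For $\alpha\in A'$ every condition of $P_\delta/G_\xi$ forces $c_\alpha\sqsubset_\nu\dot y$ over $V[G_\xi]$, because a generic filter for the quotient is $P_\delta$-generic over $V$ and contains $p_\alpha$. Let $y^*\in V[G_\xi]$ be an interpretation of $\dot y$ in the quotient. By $(\star)$, $c_\alpha\sqsubset_\nu y^*$ for all $\alpha\in A'$. This contradicts the induction hypothesis for $\xi$.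
\end{proof}

\section{Goodness from amalgamation}\label{sec:criteria}

\subsection{Windows of length one and two}\label{sec:windows}

Before the definitions, here is how amalgamation produces ground model responses. Let $\dot\psi$ name an element of $Y_m$ for $R_1$, and let $Q\subseteq P$ have the property that among any $M$ indexed members of $Q$ some $m+1$ have a common extension. Suppose $f$ is in the ground model and some $p\in Q$ forces $f(i)\in\dot\psi(f{\upharpoonright}i)$ for all $i\ge n$ (window length $k=1$). Put
\[
\psi_Q(\sigma)=\{a:\text{some }p\in Q\text{ forces }a\in\dot\psi(\sigma)\}.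
\]
Obviously $f(i)\in\psi_Q(f{\upharpoonright}i)$ for $i\ge n$. Moreover $|\psi_Q(\sigma)|<M$: given $M$ elements, some $m+1$ of their witnesses would have a common extension, and it would force $m+1$ distinct numbers into the set $\dot\psi(\sigma)$ of size at most $m$. So $\psi_Q$ is a response in the ground model, and countably many sets $Q$ give countably many responses.

For windows of length $2$ we only know that one of two consecutive guesses is right, and we do not know which. The relevant set is now
\[
B_\sigma=\{(a,a'):\text{some }p\in Q\text{ forces that }a\in\dot\psi(\sigma)\text{ or }a'\in\dot\psi(\sigma^\frown a)\},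
\]
and it may be infinite. Call $a$ \emph{large} if $(a,a')\in B_\sigma$ for at least $M$ many $a'$. If fewer than $M$ numbers are large, guess the large numbers at $\sigma$, and at $\sigma^\frown a$ with $a$ not large guess the fewer than $M$ numbers $a'$ with $(a,a')\in B_\sigma$. Every pair in $B_\sigma$ is then guessed at one of its two steps. What has to be excluded is that $B_\sigma$ contains a tree of height $2$ in which every branching has $M$ elements. So the amalgamation has to be performed along trees. This motivates the next definition.

\subsection{Linkedness}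

\begin{definition}
Let $k,r\ge1$. An \emph{$r$-tree of height $k$} is a nonempty set $T\subseteq{}^k\omega$ such that $|\{\tau'(j):\tau'\in T,\ \tau'{\upharpoonright}j=\tau{\upharpoonright}j\}|=r$ for all $\tau\in T$ and $j<k$.
\end{definition}

Thus ${}^kM$ is an $M$-tree of height $k$, and every $M$-tree of height $k$ is mapped onto ${}^kM$ by a bijection preserving the lengths of common initial segments. Such a bijection and its inverse map $r$-trees to $r$-trees.

\begin{definition}\label{def:linked}
Let $P$ be a poset and $Q\subseteq P$.
\begin{itemize}
\item $Q$ is \emph{$N$-linked} if any at most $N$ elements of $Q$ have a common extension in $P$; it is \emph{centered} if this holds for all $N$.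
\item $Q$ is \emph{$(k,r,M)$-tree-linked}, where $M\ge1$, if for every map $\tau\mapsto p_\tau$ from ${}^kM$ to $Q$ there is an $r$-tree $T\subseteq{}^kM$ of height $k$ such that $\{p_\tau:\tau\in T\}$ has a common extension in $P$. By the preceding remark, ${}^kM$ may be replaced by any $M$-tree of height $k$.
\item $Q$ is \emph{Fr-linked} if for every sequence $\langle p_i:i<\omega\rangle$ in $Q$ there is $q\in P$ such that every $q'\le q$ is compatible with $p_i$ for infinitely many $i$.
\end{itemize}
A \emph{cover} of $P$ is a countable family of subsets of $P$ whose union is dense.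
\end{definition}

For $k=1$, tree-linkedness is the property used for windows of length one: among any $M$ indexed members of $Q$, some $r$ have a common extension. An $r^k$-linked set is $(k,r,r)$-tree-linked, since ${}^kr$ is itself an $r$-tree with $r^k$ elements.

\subsection{Four criteria}

\begin{lemma}[criterion for $R_1$]\label{lem:A}
Suppose that for all $k\ge1$ and $r\ge3$ there is a cover $\mathcal Q_{k,r}$ of $P$ such that each $Q\in\mathcal Q_{k,r}$ is $(k,r,M)$-tree-linked for some $M\ge1$, which may depend on $k$, $r$ and $Q$. Then $P$ is $\aleph_1$-$R_1$-good.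
\end{lemma}

\begin{proof}
Let $\dot\psi$ name an element of $Y$. Fix $k\ge1$, $m\ge2$ and $Q\in\mathcal Q_{k,m+1}$, and let $M\ge1$ be such that $Q$ is $(k,m+1,M)$-tree-linked. For $\sigma\in{}^{<\omega}\omega$ let
\[
B_\sigma=\{\tau\in{}^k\omega:\exists p\in Q\ \ p\Vdash\text{``}\dot\psi\in Y_m\text{ and }\exists j<k\ \ \tau(j)\in\dot\psi(\sigma^\frown\tau{\upharpoonright}j)\text{''}\}.
\]

\emph{$B_\sigma$ contains no $M$-tree of height $k$.} Otherwise choose for each $\tau$ in such a tree a witness $p_\tau\in Q$. There are an $(m+1)$-tree $T\subseteq B_\sigma$ of height $k$ and a common extension $q$ of the $p_\tau$, $\tau\in T$. In an extension by $G\ni q$ the evaluation $\psi$ of $\dot\psi$ has at most $m$ guesses at each node. Since every branching of $T$ has $m+1$ elements, we can choose $\tau\in T$ step by step with $\tau(j)\notin\psi(\sigma^\frown\tau{\upharpoonright}j)$ for all $j<k$. But $p_\tau\in G$, a contradiction.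

Call $\rho\in{}^k\omega$ \emph{large} if $\rho\in B_\sigma$. By recursion on $k-|\rho|$, call $\rho$ with $|\rho|<k$ \emph{large} if $\rho^\frown a$ is large for at least $M$ many $a$. If $\emptyset$ were large, $B_\sigma$ would contain an $M$-tree; so $\emptyset$ is not large. For $|\rho|<k$ let
\[
\chi_\sigma(\rho)=\begin{cases}\{a:\rho^\frown a\text{ is large}\}&\text{if $\rho$ is not large},\\ \emptyset&\text{otherwise.}\end{cases}
\]
Then $|\chi_\sigma(\rho)|<M$. If $\tau\in B_\sigma$ and $j<k$ is least such that $\tau{\upharpoonright}(j+1)$ is large, then $\tau{\upharpoonright}j$ is not large, so $\tau(j)\in\chi_\sigma(\tau{\upharpoonright}j)$.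

Every node of ${}^{<\omega}\omega$ is $\sigma^\frown\rho$ for unique $\sigma,\rho$ with $k\mid|\sigma|$ and $|\rho|<k$. Define $\psi_{k,m,Q}(\sigma^\frown\rho)=\chi_\sigma(\rho)$; this is an element of $Y_{\max\{M,2\}}$. Let $H$ be the countable set of all these $\psi_{k,m,Q}$.

Suppose $f\in X$ is in the ground model and $p\Vdash f\sqsubset_{(k,n)}\dot\psi$. Strengthen $p$ so that $p\Vdash\dot\psi\in Y_m$ for some $m$, and then so that $p\in Q$ for some $Q\in\mathcal Q_{k,m+1}$. For every $i\ge n$ divisible by $k$ the condition $p$ witnesses $f[i,k]\in B_{f\upharpoonright i}$, so there is $j\in[i,i+k)$ with $f(j)\in\psi_{k,m,Q}(f{\upharpoonright}j)$. Every interval $[i,i+2k)$ with $i\ge n$ contains a block $[i',i'+k)$ with $k\mid i'$ and $i'\ge i$. Therefore $f\sqsubset_{(2k,n)}\psi_{k,m,Q}$.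
\end{proof}

For $R_2$ the ground model object must again make a single guess. Here we need to know of one block that is \emph{not} in $B_\sigma$, and then we guess the opposite of it.

\begin{lemma}[criterion for $R_2$]\label{lem:B}
If for each $N$ there is a cover $\mathcal Q_N$ of $P$ by $N$-linked sets, then $P$ is $\aleph_1$-$R_2$-good.
\end{lemma}

\begin{proof}
Let $\dot\pi$ name a predictor on $2$. For $k\ge1$, $Q\in\mathcal Q_{2^k}$ and $\sigma\in{}^{<\omega}2$ let
\[
B_\sigma=\{\tau\in{}^k2:\exists p\in Q\ \ p\Vdash\exists j<k\ \ \tau(j)=\dot\pi(\sigma^\frown\tau{\upharpoonright}j)\}.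
\]
If $B_\sigma={}^k2$, the $2^k$ witnesses have a common extension. It forces that each $\tau\in{}^k2$ is guessed correctly somewhere, which is false for the $\tau$ defined in the extension by $\tau(j)=1-\pi(\sigma^\frown\tau{\upharpoonright}j)$, where $\pi$ is the evaluation of $\dot\pi$. So pick $\tau_\sigma\in{}^k2\setminus B_\sigma$, and let
\[
\pi_{k,Q}(\sigma^\frown\rho)=1-\tau_\sigma(|\rho|)\qquad\text{for }k\mid|\sigma|,\ |\rho|<k .
\]
Let $H$ be the countable set of all $\pi_{k,Q}$.

Suppose $f\in X$ is in the ground model and $p\Vdash f\sqsubset_{(k,n)}\dot\pi$. We may assume $p\in Q\in\mathcal Q_{2^k}$. For $i\ge n$ with $k\mid i$ we have $f[i,k]\in B_{f\upharpoonright i}$, so $f[i,k]\ne\tau_{f\upharpoonright i}$, and $f(j)=\pi_{k,Q}(f{\upharpoonright}j)$ for some $j\in[i,i+k)$. As in the previous proof, $f\sqsubset_{(2k,n)}\pi_{k,Q}$.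
\end{proof}

\begin{lemma}[criterion for $R_3$]\label{lem:C}
Suppose $\mathcal Q$ is a cover of $P$ and for each $Q\in\mathcal Q$ there is a recursive function $M_Q$ such that $Q$ is $(1,r,M_Q(r))$-tree-linked for all $r\ge1$. Then $P$ is ccc and $\aleph_1$-$R_3$-good.
\end{lemma}

\begin{proof}
An uncountable antichain may be refined to consist of elements of $\bigcup\mathcal Q$. Then some $Q\in\mathcal Q$ contains uncountably many, hence $M_Q(2)$ many, pairwise incompatible elements, which is impossible.

Let $\dot S$ name an element of $Y$. For a recursive $h$ and $Q\in\mathcal Q$ let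
\[
S_{h,Q}(i)=\{a:\exists p\in Q\ \ p\Vdash\text{``}\dot S\in Y_h\text{ and }a\in\dot S(i)\text{''}\}.
\]
If this set had at least $M_Q(h(i)+1)$ elements, then witnesses for some $h(i)+1$ distinct elements would have a common extension, and it would force both $\dot S\in Y_h$ and $|\dot S(i)|>h(i)$. So $S_{h,Q}\in Y_{h'}$ for the recursive function $h'(i)=M_Q(h(i)+1)$. The set $H$ of all $S_{h,Q}$ is countable. If $p\Vdash x\sqsubset_n\dot S$, strengthen $p$ to force $\dot S\in Y_h$ for some $h$, and then to belong to some $Q\in\mathcal Q$. Then $x\sqsubset_nS_{h,Q}$.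
\end{proof}

\begin{lemma}[criterion for $R_4$]\label{lem:D}
If $P$ has a cover by Fr-linked sets, then $P$ is $\aleph_1$-$R_4$-good.
\end{lemma}

\begin{proof}
Let $\dot y$ name an element of ${}^\omega\omega$, let $Q$ be in the cover, and let $i\in\omega$. We claim that there is $v$ such that no $p\in Q$ forces $\dot y(i)>v$. Otherwise choose $p_v\in Q$ forcing $\dot y(i)>v$ for each $v<\omega$, let $q$ be as in the definition of Fr-linkedness for $\langle p_v:v<\omega\rangle$, and let $q'\le q$ force $\dot y(i)=w$ for some $w$. Then $q'$ is compatible with some $p_v$ with $v\ge w$, a contradiction. Let $h_Q(i)$ be such a $v$, and let $H$ be the countable set of all $h_Q$. If $p\Vdash x\sqsubset_n\dot y$, we may assume that $p$ belongs to some $Q$ in the cover. Then $x(i)\le h_Q(i)$ for all $i\ge n$, since otherwise $p$ would force $\dot y(i)>h_Q(i)$.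
\end{proof}

\section{Dominating and localization forcing}\label{sec:easy}

All posets defined from a set $F$ in this and the next section have size at most $|F|+\aleph_0$.

\paragraph{Dominating a set $F\subseteq{}^\omega\omega$.} Conditions of $\mathbb D(F)$ are pairs $(s,E)$ with $s\in{}^{<\omega}\omega$ and $E\in[F]^{<\omega}$. Put $(t,E')\le(s,E)$ iff $t\supseteq s$, $E'\supseteq E$, and $t(i)\ge f(i)$ for all $i\in|t|\setminus|s|$ and $f\in E$. Sequences can be lengthened and functions added to $E$ at will, so $\mathbb D(F)$ adds a function that eventually dominates every $f\in F$.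

\paragraph{Localizing a set $F\subseteq{}^\omega\omega$.} Conditions of $\mathbb{LOC}(F)$ are pairs $(s,E)$ such that $s$ is a finite sequence with $s(i)\in[\omega]^{\le i}$ for $i<|s|$, and $E\subseteq F$ with $|E|\le|s|$. Put $(t,E')\le(s,E)$ iff $t\supseteq s$, $E'\supseteq E$, and $f(i)\in t(i)$ for all $i\in|t|\setminus|s|$ and $f\in E$. One can lengthen $s$ arbitrarily while keeping $E$, by putting $t(i)=\{f(i):f\in E\}$; this set has at most $|E|\le|s|\le i$ elements. After lengthening, any $f\in F$ can be added to $E$. So $\mathbb{LOC}(F)$ adds an $\mathrm{id}$-slalom that captures every $f\in F$.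

\begin{lemma}\label{lem:easy}
Let $F\subseteq{}^\omega\omega$.
\begin{enumerate}
\item[(i)] $\mathbb D(F)$ is ccc and satisfies the hypotheses of Lemmas~\ref{lem:A}, \ref{lem:B} and~\ref{lem:C}.
\item[(ii)] $\mathbb{LOC}(F)$ is ccc and satisfies the hypotheses of Lemmas~\ref{lem:A} and~\ref{lem:B}.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The countably many sets $\{(s,E):E\in[F]^{<\omega}\}$ cover $\mathbb D(F)$, and they are centered: conditions with the same $s$ are amalgamated by taking the union of their second coordinates. Centered sets are $N$-linked for all $N$, $(k,r,r)$-tree-linked for all $k,r$, and $(1,r,M(r))$-tree-linked for the recursive function $M(r)=r$.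

(ii) For fixed $N\geq 1$ let $Q^N_s=\{(s,E):N|E|\le|s|\}$. By lengthening $s$ we see that the union of these countably many sets is dense. At most $N$ members $(s,E_u)$ of $Q^N_s$ have the common extension $(s,\bigcup_uE_u)$, which is a condition because $|\bigcup_uE_u|\le N\cdot|s|/N=|s|$. So $Q^N_s$ is $N$-linked. The case $N=2$ gives ccc, all $N$ together give the hypothesis of Lemma~\ref{lem:B}, and $N=r^k$ gives that of Lemma~\ref{lem:A}.
\end{proof}

\section{The predictor forcing}\label{sec:predictor}

\subsection{Definition and generic predictor}

Let $b\in\{2,\omega\}$ and $F\subseteq{}^\omega b$. We want a ccc poset that adds a predictor on $b$ predicting every $f\in F$ with windows of length $2$.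

Call a total $\pi\colon{}^{<\omega}b\to b$ \emph{correct on $g$ at $a$} if $\pi(g{\upharpoonright}a)=g(a)$. We say that \emph{window $a$ holds for $g$} (with respect to $\pi$) if $\pi$ is correct on $g$ at $a$ or at $a+1$, and that $\pi$ \emph{honors} $(g,m)\in{}^\omega b\times\omega$ if window $a$ holds for $g$ for all $a\ge m$.

For a finite partial function $s$ from ${}^{<\omega}b$ to $b$ and a finite set $E\subseteq F\times\omega$, let $[s,E]$ be the set of all total $\pi\supseteq s$ that honor every member of $E$, and let $G(E)=\{g:\exists m\ (g,m)\in E\}$. Conditions of $\mathbb P_b(F)$ are the pairs $(s,E)$ with $[s,E]\ne\emptyset$, ordered by $(s',E')\le(s,E)$ iff $s'\supseteq s$ and $E'\supseteq E$. So a condition is a finite part of a predictor together with finitely many promises that can be kept simultaneously.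

\begin{lemma}\label{lem:generic}
$\mathbb P_b(F)$ adds a predictor on $b$ that constantly predicts every $f\in F$.
\end{lemma}

\begin{proof}
Let $(s,E)$ be a condition and $\pi\in[s,E]$. For any node $\rho$, $(s\cup\{(\rho,\pi(\rho))\},E)$ is a condition below $(s,E)$. If $f\in F\setminus G(E)$, choose $m$ larger than the lengths of all nodes in $\mathrm{dom}\,s$ and such that $f{\upharpoonright}m\ne g{\upharpoonright}m$ for all $g\in G(E)$. Change $\pi$ at the nodes $f{\upharpoonright}a$, $a\ge m$, to $f(a)$. These nodes are neither in $\mathrm{dom}\,s$ nor initial segments of members of $G(E)$, so the result belongs to $[s,E\cup\{(f,m)\}]$.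

Let $\Gamma$ be a generic filter. By genericity, $\pi_\Gamma=\bigcup_{(s,E)\in\Gamma}s$ is total, and for each $f\in F$ there are $(s,E)\in\Gamma$ and $m$ with $(f,m)\in E$. Given $a\ge m$, pick $(s',E')\in\Gamma$ below $(s,E)$ with $f{\upharpoonright}a,f{\upharpoonright}(a+1)\in\mathrm{dom}\,s'$. Any $\pi'\in[s',E']$ honors $(f,m)$ and agrees with $\pi_\Gamma$ at these two nodes. So $\pi_\Gamma$ is correct on $f$ at $a$ or at $a+1$, and $f\sqsubset^{\mathbf{pc}}\pi_\Gamma$ with $k=2$.
\end{proof}

\subsection{What prevents amalgamation}

\begin{example}\label{ex:four}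
Let $g_{00},g_{01},g_{10},g_{11}\in{}^\omega2$ be such that $g_{cd}$ begins with $c,d$. No predictor honors all four promises $(g_{cd},0)$. If $\pi(\emptyset)=1-c$, then $\pi$ is wrong at $0$ on $g_{c0}$ and on $g_{c1}$, so it would have to be correct at $1$ on both; but it makes only one guess at the node $\langle c\rangle$. So the four conditions $(\emptyset,\{(g_{cd},0)\})$ have no common extension.

Over the alphabet $\omega$ this happens along every tree. For $\tau\in{}^2M$ let $p_\tau=(\emptyset,\{(\tau^\frown\langle0,0,\dots\rangle,0)\})$. Let $r\ge2$. Every $r$-tree $T\subseteq{}^2M$ of height $2$ contains sequences $(a,c),(a,c'),(a',d),(a',d')$ with $a\ne a'$, $c\ne c'$, $d\ne d'$. A predictor $\pi$ is wrong at $\emptyset$ about $a$ or about $a'$, and as before it cannot be correct at position $1$ on both sequences above that node. Hence $\{p_\tau:\tau\in T\}$ has no common extension. So the set of all conditions $(\emptyset,\{(g,0)\})$ with $g\in{}^\omega\omega$ is not $(2,r,M)$-tree-linked in $\mathbb P_\omega({}^\omega\omega)$ for any $r\ge2$ and any $M$. The tree lemma of Section~\ref{sec:tree} will show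 that for the alphabet $2$ there are covers by tree-linked sets.
\end{example}

The essential obstacle is that two branchings occur at consecutive positions. This leads to the following notion; see Figure~\ref{fig:tight}.

\begin{definition}
A triple $(x,y,z)$ of elements of ${}^\omega\omega$ is \emph{tight} if $x\ne y$, $y\ne z$ and $\Delta(y,z)=\Delta(x,y)+1$. A set $G\subseteq{}^\omega\omega$ is \emph{sparse} if it contains no $x,y,z$ with $(x,y,z)$ tight.
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[dashed,gray] (-2,1)--(2.6,1);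
\draw[dashed,gray] (-2,2)--(2.6,2);
\draw[thick] (0,0)--(0,1);
\draw[thick] (0,1)--(-1.5,3.5);
\draw[thick] (0,1)--(0.8,2);
\draw[thick] (0.8,2)--(0.3,3.5);
\draw[thick] (0.8,2)--(1.9,3.5);
\fill (0,1) circle (2pt);
\fill (0.8,2) circle (2pt);
\node[above] at (-1.5,3.5) {$x$};
\node[above] at (0.3,3.5) {$y$};
\node[above] at (1.9,3.5) {$z$};
\node[right] at (2.6,1) {$a$};
\node[right] at (2.6,2) {$a+1$};
\end{tikzpicture}
\caption{A tight triple $(x,y,z)$: the sequence $x$ leaves $y$ at position $a=\Delta(x,y)$, and $z$ leaves $y$ at the next position $a+1$. A predictor that follows $x$ at the node $y{\upharpoonright}a$ and follows $z$ at the node $y{\upharpoonright}(a+1)$ is wrong on $y$ twice in a row.}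
\label{fig:tight}
\end{figure}

If a set is sparse, a predictor may at each node follow \emph{any} member passing through it, and it will never be wrong twice in a row on a member. To use this we first bring conditions into a form in which everything below some level is settled.

\subsection{Normal conditions}

For $n\ge1$, a condition $(s,E)$ is \emph{$n$-normal} if
\begin{itemize}
\item[(N1)] $|\rho|<n$ for all $\rho\in\mathrm{dom}\,s$;
\item[(N2)] distinct $g,g'\in G(E)$ have $g{\upharpoonright}n\ne g'{\upharpoonright}n$;
\item[(N3)] for each $g\in G(E)$: $g{\upharpoonright}a\in\mathrm{dom}\,s$ for all $a<n$, and $s(g{\upharpoonright}(n-1))=g(n-1)$.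
\end{itemize}
Its \emph{type} is the triple $t=(n,s,\{(g{\upharpoonright}n,m):(g,m)\in E\})$. There are only countably many types. Let $Q_t$ be the set of $n$-normal conditions of type $t$, let $\Sigma_t$ be the set of first coordinates $\sigma\in{}^nb$ of pairs in the third component of $t$, and let $M_\sigma$ be the nonempty set of all $m$ such that $(\sigma,m)$ is in that component. For $p=(s,E_p)\in Q_t$ and $\sigma\in\Sigma_t$ let $g^p_\sigma$ be the member of $G(E_p)$ extending $\sigma$, which is unique by (N2). Then
\[
E_p=\{(g^p_\sigma,m):\sigma\in\Sigma_t,\ m\in M_\sigma\}.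
\]
So two conditions in $Q_t$ can differ only in how the sequences $\sigma\in\Sigma_t$ are continued.

\begin{lemma}\label{lem:normal}
For every $n^*$ the set of conditions that are $n$-normal for some $n\ge n^*$ is dense. In particular, $\{Q_t:t\text{ a type}\}$ is a cover of $\mathbb P_b(F)$.
\end{lemma}

\begin{proof}
Let $(s,E)$ be a condition and $\pi\in[s,E]$. Take $n_0\ge n^*$ larger than the lengths of all nodes in $\mathrm{dom}\,s$ and such that the sequences $g{\upharpoonright}n_0$, $g\in G(E)$, are distinct. Redefine $\pi(g{\upharpoonright}a)=g(a)$ for $a\ge n_0$ and $g\in G(E)$. Each of these nodes is an initial segment of only one member of $G(E)$, and none is in $\mathrm{dom}\,s$. So correct guesses along members of $G(E)$ stay correct, and the new $\pi$ is in $[s,E]$. Let $n=n_0+1$ and $s'=s\cup\pi{\upharpoonright}\{g{\upharpoonright}a:g\in G(E),\ a<n\}$. Since $\pi\in[s',E]$, $(s',E)$ is a condition below $(s,E)$. It is $n$-normal; the last part of (N3) holds because $\pi(g{\upharpoonright}n_0)=g(n_0)$.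
\end{proof}

Windows that begin below $n$ take care of themselves:
\begin{itemize}
\item[(O)] Let $Q_t\ne\emptyset$, $\sigma\in\Sigma_t$, $m\in M_\sigma$ and $m\le a<n$. With respect to every total $\pi\supseteq s$, window $a$ holds for every $g\in{}^\omega b$ with $g\supseteq\sigma$.
\end{itemize}
Indeed, if $a=n-1$, then $\pi$ is correct on $g$ at $n-1$ by (N3). If $a+1<n$, then by (N3) whether window $a$ holds depends only on $s$ and $\sigma$; and it holds for $g^p_\sigma$ with respect to any $\pi\in[s,E_p]$, where $p\in Q_t$. The purpose of the last part of (N3) is to settle window $n-1$, which straddles level $n$.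

\begin{lemma}[amalgamation]\label{lem:amalg}
Let $p_1,\dots,p_r\in Q_t$, and suppose $G_\sigma=\{g^{p_u}_\sigma:1\le u\le r\}$ is sparse for each $\sigma\in\Sigma_t$. Let $\pi\supseteq s$ be total such that whenever $\sigma\in\Sigma_t$, $|\rho|\ge n$ and $\rho$ is an initial segment of a member of $G_\sigma$, then $\pi(\rho)=y(|\rho|)$ for some $y\in G_\sigma$ with $\rho\subseteq y$. Such a $\pi$ exists, and every such $\pi$ belongs to $[s,\bigcup_uE_{p_u}]$. In particular, $p_1,\dots,p_r$ have a common extension.
\end{lemma}

\begin{proof}
By (N1) the requirements concern nodes outside $\mathrm{dom}\,s$, and a node of length at least $n$ extends at most one $\sigma\in\Sigma_t$. So $\pi$ exists. Let $g\in G_\sigma$, $m\in M_\sigma$ and $a\ge m$. If $a<n$, window $a$ holds for $g$ by (O). Let $a\ge n$ and suppose $\pi$ is wrong on $g$ at $a$ and at $a+1$. Then $\pi(g{\upharpoonright}a)=x(a)\ne g(a)$ for some $x\in G_\sigma$ with $g{\upharpoonright}a\subseteq x$, so $\Delta(x,g)=a$. In the same way there is $z\in G_\sigma$ with $\Delta(g,z)=a+1$. So $(x,g,z)$ is tight, contradicting sparseness. Hence $\pi\in[s,\bigcup_uE_{p_u}]$,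 and $(s,\bigcup_uE_{p_u})$ is a common extension.
\end{proof}

Sparseness is not necessary for amalgamation. For instance, if $g_{cd}$ is as in Example~\ref{ex:four}, then $(g_{00},g_{10},g_{11})$ is tight, yet the promises $(g_{00},0),(g_{10},0),(g_{11},0)$ are honored by a predictor that guesses $1$ at $\emptyset$, follows $g_{00}$ from the node $\langle 0\rangle$ on, and follows $g_{10}$ and $g_{11}$ from the nodes $\langle1,0\rangle$ and $\langle1,1\rangle$ on. But sparseness is simple, and it can be obtained from Ramsey's theorem.

\subsection{Slaloms are preserved}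

In a tight triple, $\Delta(x,y)$ and $\Delta(y,z)$ have different parity. For $x,y\in{}^\omega\omega$ let
\[
\mathrm{par}(x,y)=\begin{cases}*&\text{if }x=y,\\ \Delta(x,y)\bmod2&\text{if }x\ne y.\end{cases}
\]

\begin{lemma}\label{lem:parity}
For $b\in\{2,\omega\}$ and any $F\subseteq{}^\omega b$, $\mathbb P_b(F)$ with the cover $\{Q_t\}_t$ satisfies the hypothesis of Lemma~\ref{lem:C}. In particular it is ccc.
\end{lemma}

\begin{proof}
Let $\ell=|\Sigma_t|$, and let $M_t(r)$ be the least $M$ such that every coloring of the pairs from $M$ with $3^\ell$ colors has a homogeneous set of size $r$. It exists by Ramsey's theorem and is recursive in $r$. Given $p_u\in Q_t$ for $u<M_t(r)$, color $\{u,v\}$ with $\langle\mathrm{par}(g^{p_u}_\sigma,g^{p_v}_\sigma):\sigma\in\Sigma_t\rangle$. For $u$ ranging over a homogeneous set of size $r$ and for each $\sigma$, the sequences $g^{p_u}_\sigma$ are either all equal, or distinct with all values of $\Delta$ of one parity. In both cases they form a sparse set. Apply Lemma~\ref{lem:amalg}.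
\end{proof}

\section{A Ramsey lemma for trees}\label{sec:tree}

We now prove that $\mathbb P_2(F)$ is $\aleph_1$-$R_1$-good. By Lemmas~\ref{lem:A} and~\ref{lem:amalg} it suffices, given conditions $p_\tau\in Q_t$ indexed by a large tree, to find an $r$-tree on which all the maps $\tau\mapsto g^{p_\tau}_\sigma$ have sparse images.

\subsection{Height two}

For height $k=1$, Ramsey's theorem for pairs and the parity argument of Lemma~\ref{lem:parity} suffice. For height $2$ parity is not enough: it may be that $\Delta$ is even between leaves above different nodes of level one, and odd between leaves above the same node. This is what happens for $g(\tau)=\tau^\frown\langle0,0,\dots\rangle$ in Example~\ref{ex:four}. Here is why it is harmless over the alphabet $2$.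

Suppose $g$ maps the leaves of a $3$-tree of height $2$ to ${}^\omega2$, and suppose everything is uniform: $\mathrm{par}(g(x),g(y))$, for $x\neq y$, depends only on whether the leaves $x,y$ lie above the same node of level one, and whether $(g(x),g(y),g(z))$ is tight depends only on the relative position of the three leaves. Suppose $(g(x),g(y),g(z))$ is tight and let $l=\Delta(g(x),g(y))$. Then $g(z)$ agrees with $g(y)$ up to and including position $l$, so $\Delta(g(x),g(z))=l$ as well. Hence $\Delta(g(y),g(z))=l+1$ has a different parity from both $\Delta(g(x),g(y))$ and $\Delta(g(x),g(z))$. This is only possible if $y,z$ lie above one node and $x$ lies above another. Let $u,v,w$ be the three leaves above the node of $y$ and $z$. By uniformity $g(x)$ forms tight triples with any two of $g(u),g(v),g(w)$, so these three binary sequences pairwise differ for the first time at the same position $l+1$. But there are only two possible values at that position. So no triple is tight.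

To obtain uniformity in general we apply Ramsey's theorem. It speaks about subsets of a linearly ordered set and not about leaves of a tree. We therefore label the nodes of a tree with elements of a homogeneous set and represent a leaf by the increasing sequence of labels along its branch. Three leaves together involve at most $3k$ labels, and we color sets of that size.

\subsection{The general lemma}

\begin{lemma}[tree Ramsey lemma]\label{lem:tree}
For all $k\ge1$, $r\ge3$, $\ell\ge0$ there is $M$ such that for all maps $g_j\colon{}^kM\to{}^\omega2$ $(j<\ell)$ there is an $r$-tree $T\subseteq{}^kM$ of height $k$ with $g_j[T]$ sparse for every $j<\ell$.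
\end{lemma}

\begin{proof}
We use the following observation.
\begin{itemize}
\item[$(\dagger)$] If $(x,y,z)$ is tight, then $x\ne z$, $\Delta(x,z)=\Delta(x,y)$, and $(x,z,y)$ is tight.
\end{itemize}
Indeed, $z$ agrees with $y$ up to and including position $\Delta(x,y)$.

\emph{The coloring.} Identify $k$-element subsets of $M$ with their increasing enumerations in ${}^kM$. For $Z\in[M]^{3k}$ let $e_Z\colon3k\to Z$ be the increasing enumeration. The color of $Z$ is the function that assigns to each $(j,a,a',a'')\in\ell\times([3k]^k)^3$ the value $\mathrm{par}\bigl(g_j(e_Z[a]),g_j(e_Z[a'])\bigr)$ and the truth value of ``$\bigl(g_j(e_Z[a]),g_j(e_Z[a']),g_j(e_Z[a''])\bigr)$ is tight''. The number of colors is bounded in terms of $k$ and $\ell$. Let $T_0={}^{\le k}r\setminus\{\emptyset\}$ and $N_0=|T_0|$. By Ramsey's theorem we can choose $M$, depending only on $k,r,\ell$, such that there is always a homogeneous set $H\subseteq M$ of size $N_0+3k$. Let $H_0$ consist of the first $N_0$ elements of $H$.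

\emph{The tree.} Order $T_0$ linearly by $\rho\prec\rho'$ iff $\rho\subsetneq\rho'$, or $\rho(i)<\rho'(i)$ at the first $i$ at which $\rho,\rho'$ differ. Let $\iota\colon(T_0,\prec)\to(H_0,<)$ be the isomorphism. For a leaf $x\in{}^kr$ let
\[
\hat x=(\iota(x{\upharpoonright}1),\dots,\iota(x{\upharpoonright}k))\in{}^kM .
\]
This is an increasing sequence. Since $\iota$ is injective, $\hat x{\upharpoonright}j=\hat y{\upharpoonright}j$ iff $x{\upharpoonright}j=y{\upharpoonright}j$; so $T=\{\hat x:x\in{}^kr\}$ is an $r$-tree of height $k$. For leaves $x,y\in{}^kr$ let $d(x,y)$ be the length of their longest common initial segment. Fix $j<\ell$ and write $g_x=g_j(\hat x)$.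

\emph{Uniformity.} We claim:
\begin{itemize}
\item[$(*)$] If $(x,y,z)$ and $(x',y',z')$ are triples of leaves whose corresponding pairs have the same $d$-value and the same $\prec$-order, then $\mathrm{par}(g_x,g_y)=\mathrm{par}(g_{x'},g_{y'})$, and $(g_x,g_y,g_z)$ is tight iff $(g_{x'},g_{y'},g_{z'})$ is.
\end{itemize}
Let $u,v$ be leaves and $1\le i,i'\le k$. Then $u{\upharpoonright}i=v{\upharpoonright}i'$ iff $i=i'\le d(u,v)$. If $\min(i,i')\le d(u,v)$, the two nodes are comparable under inclusion, and $u{\upharpoonright}i\prec v{\upharpoonright}i'$ iff $i<i'$. If $i,i'>d(u,v)$, the nodes first differ at $d(u,v)$, and $u{\upharpoonright}i\prec v{\upharpoonright}i'$ iff $u\prec v$. Thus equality and order of the nodes below three leaves are determined by the $d$-values and the order of the leaves. Consequently $x{\upharpoonright}i\mapsto x'{\upharpoonright}i$, $y{\upharpoonright}i\mapsto y'{\upharpoonright}i$, $z{\upharpoonright}i\mapsto z'{\upharpoonright}i$ is a well-defined $\prec$-isomorphism from the set $U$ of nodes $x{\upharpoonright}i,y{\upharpoonright}i,z{\upharpoonright}i$ $(1\le i\le k)$ to the corresponding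 set $U'$, and $|U|=|U'|\le3k$. Add the largest $3k-|U|$ elements of $H$, all of which lie above $H_0$, to both $\iota[U]$ and $\iota[U']$. This yields $Z,Z'\in[H]^{3k}$ in which $(\hat x,\hat y,\hat z)$ and $(\hat x',\hat y',\hat z')$ occupy the same positions $(a,a',a'')$. Since $Z$ and $Z'$ have the same color, $(*)$ follows.

Apply $(*)$ to triples of the form $(x,y,y)$ with $x\prec y$. Since $\mathrm{par}$ is symmetric, $\mathrm{par}(g_x,g_y)$ depends only on $d(x,y)$ for $x\ne y$.

\emph{Sparseness.} Suppose $(g_x,g_y,g_z)$ is tight. By $(\dagger)$ the leaves $x,y,z$ are distinct, and exchanging $y$ and $z$ if necessary we may assume $y\prec z$. Also by $(\dagger)$, $\mathrm{par}(g_x,g_y)=\mathrm{par}(g_x,g_z)$, and $\mathrm{par}(g_y,g_z)$ is different. So $d:=d(y,z)$ is different from $d(x,y)$ and from $d(x,z)$. Among the three $d$-values of three leaves the minimum is attained at least twice; therefore $d(x,y)=d(x,z)<d<k$.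

Since $r\ge3$, we can choose leaves $u\prec v\prec w$ that extend $y{\upharpoonright}d$ and have pairwise different values at $d$. Each of them agrees with $y$ and $z$ up to and including position $d(x,y)$. So it has $d$-value $d(x,y)$ with $x$ and lies on the same $\prec$-side of $x$ as $y$ and $z$. Any two of $u,v,w$ have $d$-value $d$. By $(*)$, the triples $(g_x,g_u,g_v)$, $(g_x,g_u,g_w)$ and $(g_x,g_v,g_w)$ are tight. Let $l=\Delta(g_x,g_u)$. By $(\dagger)$, $\Delta(g_x,g_v)=l$, and hence
\[
\Delta(g_u,g_v)=\Delta(g_u,g_w)=\Delta(g_v,g_w)=l+1 .
\]
So $g_u(l+1),g_v(l+1),g_w(l+1)$ are three distinct elements of $2=\{0,1\}$, a contradiction.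
\end{proof}

The hypothesis $r\ge3$ is the reason why $R_1$ allows at least two guesses per node: Lemma~\ref{lem:A} uses $r=m+1$ with $m\ge2$.

\begin{lemma}\label{lem:P2}
For every $F\subseteq{}^\omega2$, $\mathbb P_2(F)$ satisfies the hypothesis of Lemma~\ref{lem:A}.
\end{lemma}

\begin{proof}
Use the cover $\{Q_t\}_t$ for all $k\ge1$ and $r\ge3$. Given $t$, let $M$ be as in Lemma~\ref{lem:tree} for $k$, $r$ and $\ell=|\Sigma_t|$. If $p_\tau\in Q_t$ for $\tau\in{}^kM$, apply that lemma to the maps $\tau\mapsto g^{p_\tau}_\sigma$, $\sigma\in\Sigma_t$. This gives an $r$-tree $T$ of height $k$ such that the sets $\{g^{p_\tau}_\sigma:\tau\in T\}$ are sparse. By Lemma~\ref{lem:amalg}, $\{p_\tau:\tau\in T\}$ has a common extension. So $Q_t$ is $(k,r,M)$-tree-linked.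
\end{proof}

\section{The full predictor forcing and $\mathfrak b$}\label{sec:frechet}

This section is needed only for models in which $\mathfrak b<\mathfrak c$. We now consider $\mathbb P_b(F)$ with $F={}^\omega b$. The idea is that, given a sequence of conditions of one type, the condition $q$ makes the same promises to the limits of the sequences $g^{p_i}_\sigma$, where these limits exist. So our argument needs $F$ to be everything: a limit of sequences to which promises are made must itself be available for promises.

\begin{lemma}\label{lem:fr}
For $b\in\{2,\omega\}$, every $Q_t\subseteq\mathbb P_b({}^\omega b)$ is Fr-linked. So $\mathbb P_b({}^\omega b)$ satisfies the hypothesis of Lemma~\ref{lem:D}.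
\end{lemma}

\begin{proof}
Let $p_i\in Q_t$ for $i<\omega$, where $t=(n,s,\cdot)$, and write $g^i_\sigma=g^{p_i}_\sigma$. The space ${}^\omega(\omega+1)$, with $\omega+1$ the one-point compactification of $\omega$, is compact and metrizable. Passing to a subsequence, which is allowed since it suffices to find $q$ for a subsequence, we may assume that each $\langle g^i_\sigma:i<\omega\rangle$, $\sigma\in\Sigma_t$, converges in it. The limit extends $\sigma$. According to whether it takes the value $\omega$ or not, and after omitting finitely many $i$, each $\sigma\in\Sigma_t$ is of one of two kinds: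
\begin{itemize}
\item[(a)] $g^i_\sigma\to g_\sigma\in{}^\omega b$; or
\item[(b)] there is a finite $\rho_\sigma\supseteq\sigma$ such that $\rho_\sigma\subseteq g^i_\sigma$ for all $i$ and $g^i_\sigma(|\rho_\sigma|)\to\infty$.
\end{itemize}

\emph{The condition $q$.} Let $q=(s^*,E^*)$, where
\begin{align*}
s^*&=s\cup\{(\rho_\sigma{\upharpoonright}a,\rho_\sigma(a)):\sigma\text{ of kind (b)},\ n\le a<|\rho_\sigma|\},\\
E^*&=\{(g_\sigma,m):\sigma\text{ of kind (a)},\ m\in M_\sigma\}.
\end{align*}
This is a condition. There is a total $\pi\supseteq s^*$ that is correct on each $g_\sigma$ ($\sigma$ of kind (a)) at all $a\ge n$, since nodes of length at least $n$ above distinct elements of $\Sigma_t$ are distinct and $\mathrm{dom}\,s$ contains only shorter nodes. For $m\in M_\sigma$, windows $a$ with $m\le a<n$ hold for $g_\sigma$ by (O).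

\emph{An extension $q'$ of $q$.} We show that every $q'\le q$ is compatible with $p_i$ for all large $i$. By Lemma~\ref{lem:normal} we may assume that $q'=(s',E')$ is $n'$-normal with $n'\ge n$. Put $G'=G(E')$. By Lemma~\ref{lem:amalg} with $r=1$ there is $\pi'\in[s',E']$ that is correct on every $g\in G'$ at all $a\ge n'$. By (N3) for $q'$, it is also correct on every $g\in G'$ at $n'-1$.

Choose $i$ so large that for $\sigma$ of kind (a), $g^i_\sigma{\upharpoonright}n'=g_\sigma{\upharpoonright}n'$, and for $\sigma$ of kind (b), $g^i_\sigma{\upharpoonright}(|\rho_\sigma|+1)$ is not an initial segment of any element of the finite set $\mathrm{dom}\,s'\cup G'$. Let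
\[
\delta_\sigma=\begin{cases}\Delta(g^i_\sigma,g_\sigma)\ge n'&\text{for $\sigma$ of kind (a), and $\delta_\sigma=\infty$ if $g^i_\sigma=g_\sigma$},\\|\rho_\sigma|&\text{for $\sigma$ of kind (b).}\end{cases}
\]
So $\delta_\sigma$ is the position at which $g^i_\sigma$ leaves the part already governed by $q$.

\emph{Nodes that are free.} We claim that the nodes $g^i_\sigma{\upharpoonright}a$ with $a>\delta_\sigma$ are not in $\mathrm{dom}\,s'$, are not initial segments of members of $G'$, and are distinct for distinct $\sigma$. The last statement holds because their length is at least $n$, so they extend $\sigma$. For kind (b) the other two statements follow from the choice of $i$. For kind (a) the node is not in $\mathrm{dom}\,s'$ because its length exceeds $n'$. If $g\in G'$ extended it, then $g$ would extend $g_\sigma{\upharpoonright}n'$. Since $g_\sigma\in G'$, (N2) would give $g=g_\sigma$; this is impossible, as $g_\sigma$ and $g^i_\sigma$ differ at $\delta_\sigma<a$.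

Let $\pi''$ be obtained from $\pi'$ by changing the value at each such node $g^i_\sigma{\upharpoonright}a$ to $g^i_\sigma(a)$. By the claim, $\pi''\in[s',E']$.

\emph{The promises of $p_i$.} Let $\sigma\in\Sigma_t$, $m\in M_\sigma$ and $a\ge m$. We check that window $a$ holds for $g^i_\sigma$ with respect to $\pi''$.
\begin{itemize}
\item If $a\ge\delta_\sigma$, then $\pi''$ is correct on $g^i_\sigma$ at $a+1$ by construction.
\item Kind (a), $a+1<\delta_\sigma$: window $a$ for $g^i_\sigma$ coincides with window $a$ for $g_\sigma$, and $\pi''$ honors $(g_\sigma,m)\in E'$.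
\item Kind (a), $a+1=\delta_\sigma$: then $a\ge n'-1$, so $\pi'$ is correct on $g_\sigma$ at $a$. The node $g_\sigma{\upharpoonright}a=g^i_\sigma{\upharpoonright}a$ is an initial segment of $g_\sigma\in G'$ and so was not changed, and $g_\sigma(a)=g^i_\sigma(a)$. So $\pi''$ is correct on $g^i_\sigma$ at $a$.
\item Kind (b), $a<n$: use (O), since $\pi''\supseteq s$.
\item Kind (b), $n\le a<|\rho_\sigma|$: $\pi''\supseteq s^*$ is correct on $g^i_\sigma$ at $a$ by the choice of $s^*$.
\end{itemize}
Thus $\pi''\in[s',E'\cup E_{p_i}]$, and $(s',E'\cup E_{p_i})$ is a common extension of $q'$ and $p_i$.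
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

Let $\lambda_1,\dots,\lambda_4$ and $\lambda$ be as in the theorem; $\lambda$ is regular.

\paragraph{Step 1: Cohen reals.} Force with $\mathbb C_\lambda$ and let $V_0$ be the extension. Counting nice names gives $\lambda^{<\lambda}=\lambda=\mathfrak c$ in $V_0$. By Lemma~\ref{lem:cohen} there is in $V_0$, for each $i\in\{1,2,3,4\}$, an $R_i$-strong sequence of length $\lambda_i$.

\paragraph{Step 2: the iteration.} In $V_0$ we build an FS iteration $\langle P_\xi,\dot Q_\xi:\xi<\lambda\rangle$ of ccc posets of size at most $\lambda$. A \emph{task at $\xi$} is a pair $(i,\langle\dot f_\alpha:\alpha<\mu\rangle)$ with $i\in\{1,2,3,4\}$, $\mu<\lambda_i$, and nice $P_\xi$-names $\dot f_\alpha$ for elements of ${}^\omega\omega$ (of ${}^\omega2$ if $i=2$); nice names are formed from a fixed dense subset of $P_\xi$ of size at most $\lambda$. There are at most $\lambda^{<\lambda}=\lambda$ tasks at $\xi$. So by bookkeeping each stage $\eta<\lambda$ can handle one task at some $\xi\le\eta$ in such a way that every task is handled. If $(i,\langle\dot f_\alpha:\alpha<\mu\rangle)$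 is handled at $\eta$, let $F=\{f_\alpha:\alpha<\mu\}$ in $V_0^{P_\eta}$, where $f_\alpha$ is the evaluation of $\dot f_\alpha$, and let the iterand $Q_\eta$, defined in $V_0^{P_\eta}$, be
\begin{itemize}
\item for $i=1$: $\mathbb P_\omega(F)$ if $\lambda_1<\lambda$, and $\mathbb P_\omega({}^\omega\omega)$ if $\lambda_1=\lambda$;
\item for $i=2$: $\mathbb P_2(F)$ if $\lambda_2<\lambda$, and $\mathbb P_2({}^\omega2)$ if $\lambda_2=\lambda$;
\item for $i=3$: $\mathbb{LOC}(F)$;
\item for $i=4$: $\mathbb D(F)$.
\end{itemize}
We call $Q_\eta$ an iterand \emph{of type $i$}. All iterands are ccc by Lemmas~\ref{lem:easy} and~\ref{lem:parity}, and they have size at most $\lambda$ because $\mathfrak c=\lambda$ in $V_0^{P_\eta}$. Let $W=V_0^{P_\lambda}$. Then $W$ has the same cardinals and cofinalities as $V_0$, and $\mathfrak c^W=\lambda$.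

\paragraph{Lower bounds.} Let $F\in W$ be a subset of ${}^\omega\omega$ (of ${}^\omega2$ if $i=2$) of size $\mu<\lambda_i$. By ccc an enumeration of $F$ in type $\mu$ has a name using at most $\mu+\aleph_0<\lambda$ conditions, so by regularity of $\lambda$ it is the evaluation of a sequence of nice $P_\xi$-names for some $\xi<\lambda$, that is, of a task $(i,\cdot)$ at $\xi$. The iterand that handles it adds, for $i=1,2,3,4$ respectively, a predictor on $\omega$ or on $2$ that constantly predicts all of $F$ (Lemma~\ref{lem:generic}), an $\mathrm{id}$-slalom that captures every $f\in F$, or a function that eventually dominates every $f\in F$. These properties persist in $W$. Using Theorem~\ref{thm:bart} for $i=3$ we conclude that in $W$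
\[
\mathfrak e^{\mathrm{const}}\ge\lambda_1,\qquad\mathfrak e_2^{\mathrm{const}}\ge\lambda_2,\qquad\mathrm{add}(\mathcal N)\ge\lambda_3,\qquad\mathfrak b\ge\lambda_4 .
\]

\paragraph{Upper bounds.} If $\lambda_i=\lambda$, the bound holds because all four cardinals are at most $\mathfrak c=\lambda$. Let $\lambda_i<\lambda$. By Lemmas~\ref{lem:preserve} and~\ref{lem:upper} it suffices that every iterand is $\lambda_i$-$R_i$-good. Call an iterand \emph{small} if its size is less than $\lambda_i$; then it is good by Lemma~\ref{lem:small}. A poset built from a set $F$ with $|F|<\lambda_j\le\lambda_i$ is small.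
\begin{itemize}
\item $i=1$. Type 1 is $\mathbb P_\omega(F)$ with $|F|<\lambda_1$ and is small. For type 2, in either form, use Lemmas~\ref{lem:P2} and~\ref{lem:A}. For types 3 and 4 use Lemmas~\ref{lem:easy} and~\ref{lem:A}.
\item $i=2$. Here $\lambda_1\le\lambda_2<\lambda$, so types 1 and 2 are $\mathbb P_\omega(F)$ with $|F|<\lambda_1$ and $\mathbb P_2(F)$ with $|F|<\lambda_2$; both are small. For types 3 and 4 use Lemmas~\ref{lem:easy} and~\ref{lem:B}.
\item $i=3$. For types 1 and 2, in either form, use Lemmas~\ref{lem:parity} and~\ref{lem:C}. Type 3 is small. For type 4 use Lemmas~\ref{lem:easy} and~\ref{lem:C}.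
\item $i=4$. Here $\lambda_4<\lambda$, so $\lambda=\lambda_2$ and type 2 is the full forcing $\mathbb P_2({}^\omega2)$; use Lemmas~\ref{lem:fr} and~\ref{lem:D}. Types 3 and 4 are small since $\lambda_3\le\lambda_4$. For type 1 we use the hypothesis that $\lambda_4<\lambda_1<\lambda_2$ fails. If $\lambda_1\le\lambda_4$, then $\lambda_1<\lambda$ and type 1 is $\mathbb P_\omega(F)$ with $|F|<\lambda_1\le\lambda_4$, which is small. Otherwise $\lambda_1=\lambda_2=\lambda$, type 1 is the full forcing $\mathbb P_\omega({}^\omega\omega)$, and Lemmas~\ref{lem:fr} and~\ref{lem:D} apply.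
\end{itemize}
So the ccc poset $\mathbb C_\lambda*\dot P_\lambda$ forces the stated values. \qed

\begin{remark}\label{rem:excluded}
The excluded pattern enters only in the last case. Suppose $\lambda_4<\lambda_1<\lambda_2=\lambda$. The full forcing $\mathbb P_\omega({}^\omega\omega)$ cannot serve as the type 1 iterand: it adds a predictor that constantly predicts all sequences of the model over which it is used, so it destroys the $R_1$-strong sequence of length $\lambda_1$. With $\mathbb P_\omega(F)$, $|F|<\lambda_1$, the case $i=1$ is fine. But $|F|$ may be $\lambda_4$ or larger, so the iterand need not be small for $i=4$, and the proof of Lemma~\ref{lem:fr} breaks down, because the limits $g_\sigma$ need not belong to $F$. For the quadruples used for (1)--(4) we have $\lambda_4=\lambda$; the case $i=4$ is then trivial, and neither the relation $R_4$ nor Section~\ref{sec:frechet} is needed.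
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bartoszynski}
Bartoszy\'nski, Trans.\ AMS 281 (1984).

\bibitem{BartoszynskiJudah}
Bartoszy\'nski and Judah, \emph{Set Theory: On the structure of the real line}.

\bibitem{Blass}
Blass, \emph{Handbook of Set Theory}.

\bibitem{CRS}
Miguel A. Cardona, Miroslav Repick\'y and Saharon Shelah, \emph{Adding the constant evasion and constant prediction numbers to Cicho\'n's maximum}, arXiv:2503.24185 (2025).

\end{thebibliography}

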